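\title{Ideal lattices of lattice-ordered groups: representability fails at $\aleph_1$}

\begin{abstract}
The $\ell$-ideals of a lattice-ordered group form a distributive algebraic lattice. We prove that, for an infinite cardinal $\kappa$, every distributive algebraic lattice with exactly $\kappa$ compact elements arises in this way if and only if $\kappa=\aleph_0$. In particular, some distributive algebraic lattice with $\aleph_1$ compact elements is not the $\ell$-ideal lattice of any $\ell$-group, which answers a question of Ruzicka, Tuma and Wehrung. The obstruction is that a point of a chain has only two sides. This rules out a lifting of a five-vertex diagram of finite Boolean semilattices, and uncountably many copies of the diagram combine into a single semilattice that cannot be represented.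
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{lattice-ordered group}, or \emph{$\ell$-group}, is a group $G$ with a partial order that is invariant under left and right translations and under which $G$ is a lattice. An \emph{$\ell$-ideal} of $G$ is a normal subgroup $N$ that is a sublattice of $G$ and is \emph{convex}: $x\le y\le z$ with $x,z\in N$ implies $y\in N$. The $\ell$-ideals are the kernels of the maps that preserve the group and the lattice operations, so the lattice they form under inclusion, the \emph{$\ell$-ideal lattice} of $G$, records all quotients of $G$.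

An element $c$ of a complete lattice $L$ is \emph{compact} if $c\le\bigvee X$ with $X\subseteq L$ implies $c\le\bigvee Y$ for some finite $Y\subseteq X$, and $L$ is \emph{algebraic} if every element is a join of compact elements. The $\ell$-ideal lattice of an $\ell$-group is always algebraic and distributive. We ask for the converse, and call a distributive algebraic lattice \emph{representable} if it is isomorphic to the $\ell$-ideal lattice of some $\ell$-group. An algebraic lattice is determined by its compact elements, so their number is the natural measure of its size.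

The first examples suggest no restriction. The group $\mathbb Z$ represents the two-element chain, because a convex subgroup containing $n\ne0$ contains $1$. The group $\mathbb Z\times\mathbb Z$ with the lexicographic order represents the three-element chain $0\subset 0\times\mathbb Z\subset\mathbb Z\times\mathbb Z$. A direct sum of $\kappa$ copies of $\mathbb Z$, ordered coordinatewise, has the partial sums as its $\ell$-ideals and so represents the power set of $\kappa$; thus there are representable lattices of every size. There is also a general reason to expect a positive answer. The compact elements of a distributive algebraic lattice form a semilattice that is a direct limit of finite Boolean semilattices (Theorem~\ref{thm:BFM}), and every finite Boolean lattice is represented by some $\mathbb Z^n$. One would like to replace the finite Boolean semilattices by $\ell$-groups, the transition maps by homomorphisms, and pass to the limit. No cardinal appears in this plan. Ruzicka, Tuma and Wehrung \cite{RTW} ask about the first uncountable one: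

\begin{quote}
Is every distributive algebraic lattice with $\aleph_1$ compact elements isomorphic to the $\ell$-ideal lattice of some $\ell$-group?
\end{quote}

The answer is no, and $\aleph_1$ is exactly where representability begins to fail.

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal. Every distributive algebraic lattice with exactly $\kappa$ compact elements is isomorphic to the $\ell$-ideal lattice of some $\ell$-group if and only if $\kappa=\aleph_0$. For every $\kappa\ge\aleph_1$ there is a counterexample whose top element is compact. Distributive algebraic lattices with finitely many compact elements are also representable.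
\end{theorem}

All proofs are in ZFC. The plan above succeeds when the direct limit can be taken along a sequence, since the homomorphisms can then be built one at a time; this is the countable case (Section~\ref{sec:countable}). A limit of a sequence of finite semilattices is countable, so in the uncountable case no sequence suffices, and different paths through the index set must give the same homomorphism. Section~\ref{sec:line} isolates a configuration of four elements that no $\ell$-group contains, and Section~\ref{sec:diagram} turns it into a commutative diagram of finite Boolean semilattices that has no lifting. Sections~\ref{sec:S} and~\ref{sec:proof} convert this diagram into one semilattice. They use Section~\ref{sec:countable} only for Definition~\ref{def:lift}.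

Throughout, \emph{countable} means finite or countably infinite, and $\mathcal P(M)$ is the power set of $M$.

\section{Background on $\ell$-ideals and semilattices}\label{sec:background}

\subsection{$\ell$-groups as groups of automorphisms of chains}

We write $\ell$-groups multiplicatively and put $G^+=\{g\in G:g\ge1\}$ and $|g|=g\vee g^{-1}$. Translations are order automorphisms, so $h(x\vee y)k=hxk\vee hyk$ and likewise for $\wedge$; inversion reverses the order; and $x\le x'$, $y\le y'$ imply $xy\le x'y'$. An \emph{$\ell$-homomorphism} is a group homomorphism that preserves $\vee$ and $\wedge$; it then preserves the order and $|\cdot|$. If $N$ is an $\ell$-ideal, $G/N$ carries a unique $\ell$-group structure for which the projection $g\mapsto\bar g$ is an $\ell$-homomorphism.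

For a chain $\Omega$, the group $\mathrm{Aut}(\Omega)$ of order automorphisms is an $\ell$-group under the pointwise order, with $(g\vee h)\xi=\max(g\xi,h\xi)$ and $(g\wedge h)\xi=\min(g\xi,h\xi)$.

\begin{theorem}[Holland \cite{Holland}]\label{thm:holland}
Every $\ell$-group embeds, as an $\ell$-group, into $\mathrm{Aut}(\Omega)$ for some chain $\Omega$.
\end{theorem}

The \emph{support} of $g\in\mathrm{Aut}(\Omega)$ is $\operatorname{supp}g=\{\xi\in\Omega:g\xi\ne\xi\}$. It satisfies $\operatorname{supp}(hgh^{-1})=h(\operatorname{supp}g)$; in particular $g$ maps $\operatorname{supp}g$ onto itself. Two further facts translate the lattice operations into supports.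
\begin{itemize}
\item[(S1)] $|g|\ge1$ and $\operatorname{supp}|g|=\operatorname{supp}g$. Indeed $|g|\xi=\max(g\xi,g^{-1}\xi)$, and if $g\xi<\xi$ then $\xi<g^{-1}\xi$; so $|g|\xi>\xi$ whenever $g\xi\ne\xi$.
\item[(S2)] For $a,b\ge1$, we have $a\wedge b=1$ if and only if $\operatorname{supp}a\cap\operatorname{supp}b=\varnothing$, because $\min(a\xi,b\xi)=\xi$ holds exactly when $a$ or $b$ fixes $\xi$.
\end{itemize}
By Theorem~\ref{thm:holland} and (S1), $|g|\ge1$ in every $\ell$-group. Also $|g|=g$ for $g\ge1$, $|g|^{-1}\le g\le|g|$, $|g^{-1}|=|g|$, $|hgh^{-1}|=h|g|h^{-1}$, and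
\[
|xy|\le|x|\,|y|\,|x|,
\]
since $xy\le|x||y|$ and $(xy)^{-1}=y^{-1}x^{-1}\le|y||x|$.

\subsection{Principal $\ell$-ideals}

Let $\langle g\rangle$ be the $\ell$-ideal generated by $g$.

\begin{lemma}\label{lem:ideals}
Let $G$ be an $\ell$-group.
\begin{itemize}
\item[(i)] A normal subgroup $N$ is an $\ell$-ideal if and only if $|x|\le|y|$ and $y\in N$ imply $x\in N$.
\item[(ii)] $x\in\langle g\rangle$ if and only if $|x|$ is below a finite product of conjugates of $|g|$.
\item[(iii)] $\langle g\rangle=\langle|g|\rangle$, and $\langle a\rangle\vee\langle b\rangle=\langle a\vee b\rangle$ for $a,b\in G^+$.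
\item[(iv)] If $M,N$ are $\ell$-ideals, the image of $M$ in $G/N$ is an $\ell$-ideal, and $M\vee N=MN$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $N$ is an $\ell$-ideal and $y\in N$, then $|y|\in N$, and $|x|\le|y|$ gives $|y|^{-1}\le x\le|y|$, so $x\in N$. Conversely, assume the condition. For $y\in N$ we have $1\le y\vee1\le|y|$, so $y\vee1\in N$. Hence $x\vee y=(xy^{-1}\vee1)y\in N$ for $x,y\in N$, and $x\wedge y=(x^{-1}\vee y^{-1})^{-1}\in N$. If $x\le y\le z$ with $x,z\in N$, then $1\le yx^{-1}\le zx^{-1}\in N$, so $y\in N$.

(ii) The set of all such $x$ contains $g$, is a normal subgroup by the rules for $|\cdot|$ listed above, and satisfies the condition in (i). Every $\ell$-ideal containing $g$ contains the products of conjugates of $|g|$, and hence this set.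

(iii) The first claim follows from (i). For the second, $1\le a,b\le a\vee b$, and an $\ell$-ideal containing $a$ and $b$ contains $a\vee b$.

(iv) Let $|\bar x|\le|\bar m|$ with $m\in M$. The element $x'=(x\wedge|m|)\vee|m|^{-1}$ lies between $|m|^{-1}$ and $|m|$, so $x'\in M$, and its image is $\bar x$ because $|\bar m|^{-1}\le\bar x\le|\bar m|$. By (i) the image of $M$ is an $\ell$-ideal, and so is its preimage $MN$.
\end{proof}

A directed union of $\ell$-ideals is an $\ell$-ideal. By (iii), every $\ell$-ideal $N$ is the directed union of the $\langle a\rangle$ with $a\in N\cap G^+$, so a compact $\ell$-ideal is principal. Conversely, if $g$ lies in the join of a family, which is the directed union of the finite subjoins, then $g$ lies in a finite subjoin. So the compact $\ell$-ideals are exactly the $\langle g\rangle$. They form a semilattice under joins, denoted by $\mathrm{Id}_cG$.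

\subsection{Semilattices and labelings}

A \emph{$(\vee,0)$-semilattice} is a poset with a least element $0$ in which any two elements have a join, and \emph{$(\vee,0)$-homomorphisms} preserve $\vee$ and $0$. An \emph{ideal} is a nonempty lower set closed under $\vee$. The semilattice $S$ is \emph{distributive} if $c\le a\vee b$ implies $c=a'\vee b'$ for some $a'\le a$ and $b'\le b$; meets need not exist. We use the textbook correspondence. An algebraic lattice is isomorphic to the ideal lattice of its $(\vee,0)$-semilattice $S$ of compact elements, and it is distributive if and only if $S$ is distributive. Conversely, the ideal lattice of a distributive $(\vee,0)$-semilattice $S$ is a distributive algebraic lattice whose compact elements are the principal ideals, which form a copy of $S$. So the question is which distributive $(\vee,0)$-semilattices have the form $\mathrm{Id}_cG$. It is convenient to view an isomorphism $\mathrm{Id}_cG\cong S$ as a function on $G$.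

\begin{definition}\label{def:labeling}
A \emph{labeling} of an $\ell$-group $G$ by a $(\vee,0)$-semilattice $S$ is a surjection $\lambda\colon G\to S$ such that, for all $x,y\in G$, $\lambda(x)\le\lambda(y)$ if and only if $x\in\langle y\rangle$.
\end{definition}

A labeling $\lambda$ gives the order isomorphism $\langle g\rangle\mapsto\lambda(g)$ from $\mathrm{Id}_cG$ onto $S$, and every isomorphism arises in this way. Lemma~\ref{lem:ideals} yields:
\begin{itemize}
\item[(L1)] $\lambda(|g|)=\lambda(g)$, so $\lambda$ maps $G^+$ onto $S$; and $\lambda(g)=0$ if and only if $g=1$.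
\item[(L2)] $|x|\le|y|$ implies $\lambda(x)\le\lambda(y)$.
\item[(L3)] $\lambda(a\vee b)=\lambda(a)\vee\lambda(b)$ for $a,b\in G^+$.
\item[(L4)] If $I$ is an ideal of $S$, then $\lambda^{-1}(I)$ is an $\ell$-ideal: it is the directed union of the $\langle g\rangle$ with $\lambda(g)\in I$.
\end{itemize}
For meets there is only the inequality $\lambda(a\wedge b)\le\lambda(a),\lambda(b)$, given by (L2).

\section{Lifting along a sequence: the countable case}\label{sec:countable}

\begin{proposition}\label{prop:countable}
Every distributive algebraic lattice with at most countably many compact elements is isomorphic to the $\ell$-ideal lattice of a countable $\ell$-group.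
\end{proposition}

The proof carries out the plan of the introduction.

\begin{definition}\label{def:lift}
Let $\lambda\colon A\to S$ and $\lambda'\colon A'\to S'$ be labelings and $\varphi\colon S\to S'$ a $(\vee,0)$-homomorphism. An $\ell$-homomorphism $\alpha\colon A\to A'$ \emph{lifts} $\varphi$ if $\lambda'(\alpha(g))=\varphi(\lambda(g))$ for all $g\in A$.
\end{definition}

An $\ell$-group is \emph{simple} if it is nontrivial and has only the two trivial $\ell$-ideals, that is, if it has a labeling by $\mathcal P(\{*\})$. The groups $\mathbb Z^n$ represent the finite Boolean semilattices but cannot lift the maps between them. The smallest map that identifies two atoms already shows what is required.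

\begin{example}\label{ex:collapse}
Let $\varphi\colon\mathcal P(\{1,2\})\to\mathcal P(\{*\})$ send every nonempty set to $\{*\}$, and let $\alpha\colon A\to A'$ lift $\varphi$. Take $a_1,a_2\in A^+$ with labels $\{1\},\{2\}$. The label of $a_1\wedge a_2$ is contained in $\{1\}\cap\{2\}$, so $a_1\wedge a_2=1$ by (L1). Hence $b_1=\alpha(a_1)$ and $b_2=\alpha(a_2)$ satisfy $b_1\wedge b_2=1$, while both have label $\{*\}$, so $1<b_1\in\langle b_2\rangle$. If $A'$ were abelian, then $b_1\le b_2^n$ for some $n$; in a Holland representation every point moved by $b_1$ would be moved by $b_2$, against (S2). So $A'$ is not abelian, and conjugation must carry the support of $b_2$ over the disjoint support of $b_1$.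
\end{example}

We therefore need simple $\ell$-groups with enough conjugators, into which given groups embed.

\begin{lemma}\label{lem:simple}
Every countable $\ell$-group $G$ embeds into a countable simple $\ell$-group.
\end{lemma}

\begin{proof}
We first make $G$ act on $\mathbb Q$ with bounded supports, and then adjoin automorphisms that stretch any interval over any other.

Let $G\le\mathrm{Aut}(\Omega)$ by Theorem~\ref{thm:holland}. For each $g\ne1$ choose $\xi_g\in\operatorname{supp}g$, and let $\Omega_0$ be the union of the orbits $G\xi_g$, or a one-point chain if $G$ is trivial. Then $\Omega_0$ is countable, $G$ acts on it faithfully, and the lattice operations of $G$ are still computed pointwise. Order $\Omega_0\times\mathbb Q$ lexicographically, first coordinate first, and put $g(\xi,q)=(g\xi,q)$. This action is faithful and order preserving, and $\max\bigl((g\xi,q),(h\xi,q)\bigr)=(\max(g\xi,h\xi),q)$, and the same for minima. The chain $\Omega_0\times\mathbb Q$ is countable, dense and without endpoints, so by Cantor's theorem it is isomorphic to $\mathbb Q\cap(0,1)$. Extending by the identity on the rest of $\mathbb Q$, we regard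 $G$ as an $\ell$-subgroup of $\mathrm{Aut}(\mathbb Q)$ whose elements have support in $(0,1)$.

Let $\mathrm{PL}$ be the set of automorphisms of $\mathbb Q$ that are piecewise linear with finitely many breakpoints, all rational, have rational slopes, and equal the identity outside a bounded interval. It is countable. Let $\Gamma$ be the $\ell$-subgroup of $\mathrm{Aut}(\mathbb Q)$ generated by $G\cup\mathrm{PL}$. It is countable and nontrivial. The automorphisms with bounded support form an $\ell$-subgroup, so all elements of $\Gamma$ have bounded support.

Let $1<f\in\Gamma$ and $g\in\Gamma^+$; we show that $g$ lies below one conjugate of $f$. Pick $s\in\mathbb Q$ with $f(s)>s$, rationals $c<d$ with $\operatorname{supp}g\subseteq(c,d)$, and rationals $m<\min(s,c)$ and $M>\max(f(s),d)$. Let $h\in\mathrm{PL}$ be the identity outside $[m,M]$ and linear between the nodes $m\mapsto m$, $s\mapsto c$, $f(s)\mapsto d$, $M\mapsto M$. Then $hfh^{-1}(c)=d$. If $t\in\operatorname{supp}g$, then $t>c$ and $g(t)\in\operatorname{supp}g$, so $hfh^{-1}(t)\ge d>g(t)$. If $t\notin\operatorname{supp}g$, then $g(t)=t\le hfh^{-1}(t)$. Thus $g\le hfh^{-1}$ and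 $g\in\langle f\rangle$; boundedness of $\operatorname{supp}g$ is what lets a single jump of $hfh^{-1}$ clear it. A nontrivial $\ell$-ideal contains some $f=|x|>1$, hence $\Gamma^+$, hence $\Gamma$ by Lemma~\ref{lem:ideals}(iii).
\end{proof}

Finite products of simple $\ell$-groups now take the place of the $\mathbb Z^n$.

\begin{lemma}\label{lem:arrow}
Let $P=\prod_{i\in M}A_i$ be a finite product of simple $\ell$-groups, ordered coordinatewise.
\begin{itemize}
\item[(i)] The map $\sigma(x)=\{i\in M:x_i\ne1\}$ is a labeling of $P$ by $\mathcal P(M)$.
\item[(ii)] Let the $A_i$ be countable, let $M'$ be a finite set, and let $\varphi\colon\mathcal P(M)\to\mathcal P(M')$ be a $(\vee,0)$-homomorphism. Then there are countable simple $\ell$-groups $A'_j$ $(j\in M')$ and an $\ell$-homomorphism $f\colon P\to P'=\prod_{j\in M'}A_j'$ that lifts $\varphi$ for the labelings in \textup{(i)}.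
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $y\in P$ and $i\in\sigma(y)$. The element with $i$th coordinate $|y_i|$ and all other coordinates $1$ is below $|y|$, so it lies in $\langle y\rangle$. Hence $\langle y\rangle$ meets the $i$th factor in a nontrivial $\ell$-ideal of $A_i$ and contains that factor. So $\langle y\rangle\supseteq\{x:\sigma(x)\subseteq\sigma(y)\}$, and equality holds because the right side is an $\ell$-ideal containing $y$. The map $\sigma$ is onto since the factors are nontrivial.

(ii) For $j\in M'$ let $I_j=\{i\in M:j\in\varphi(\{i\})\}$. By Lemma~\ref{lem:simple} there is an embedding $\eta_j$ of $\prod_{i\in I_j}A_i$ (trivial if $I_j=\varnothing$) into a countable simple $\ell$-group $A'_j$. Put $f(x)=\bigl(\eta_j((x_i)_{i\in I_j})\bigr)_{j\in M'}$. Since $\eta_j$ is injective, the $j$th coordinate of $f(x)$ is nontrivial if and only if $\sigma(x)\cap I_j\ne\varnothing$, that is, $j\in\bigcup_{i\in\sigma(x)}\varphi(\{i\})$. This union equals $\varphi(\sigma(x))$ because $\varphi$ preserves $\varnothing$ and finite unions.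
\end{proof}

Recall that an algebra $S$ is the \emph{direct limit} of algebras $D_i$, over a directed index set and along transition homomorphisms $D_i\to D_j$ $(i\le j)$, when there are compatible homomorphisms $D_i\to S$ whose images cover $S$ and such that two elements of $D_i$ with the same image in $S$ have the same image in some $D_j$, $j\ge i$. Both $(\vee,0)$-semilattices and $\ell$-groups are defined by identities in finitary operations, so both classes have direct limits of this form.

\begin{theorem}[Bulman-Fleming and McDowell \cite{BFM}; see also {\cite[Theorem~6.6]{GW}}]\label{thm:BFM}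
Every distributive $(\vee,0)$-semilattice is a direct limit of finite Boolean $(\vee,0)$-semilattices and $(\vee,0)$-homomorphisms over a directed index set.
\end{theorem}

\begin{lemma}\label{lem:sequence}
Let $S$ be a countable distributive $(\vee,0)$-semilattice. There are finite sets $M_k$ $(k<\omega)$ and $(\vee,0)$-homomorphisms $\varphi_k\colon\mathcal P(M_k)\to\mathcal P(M_{k+1})$ and $\psi_k\colon\mathcal P(M_k)\to S$ with $\psi_{k+1}\varphi_k=\psi_k$, such that the images of the $\psi_k$ cover $S$, and $\psi_k(W)\le\psi_k(W')$ implies $\varphi_k(W)\subseteq\varphi_k(W')$.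
\end{lemma}

\begin{proof}
Write $S$ as a direct limit of finite Boolean $D_i$, and enumerate $S=\{s_0,s_1,\dots\}$, with repetitions if $S$ is finite. Start with any index $i_0$. Given $i_k$, there are finitely many pairs in $D_{i_k}$ with the same image in $S$; each pair is identified at some index above $i_k$, and $s_k$ lies in the image of some $D_i$. Let $i_{k+1}\ge i_k$ be an upper bound of these finitely many indices. Identify $D_{i_k}$ with some $\mathcal P(M_k)$, and let $\varphi_k,\psi_k$ be the maps of the direct system. The images cover $S$. If $\psi_k(W)\le\psi_k(W')$, then $W\cup W'$ and $W'$ have the same image in $S$, so $\varphi_k(W)\cup\varphi_k(W')=\varphi_k(W')$.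
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:countable}]
Let $S$ be the semilattice of compact elements, and take $M_k,\varphi_k,\psi_k$ from Lemma~\ref{lem:sequence}. Let $P_0$ be a product of countable simple $\ell$-groups indexed by $M_0$. Lemma~\ref{lem:arrow}(ii), applied repeatedly, gives such products $P_k$ indexed by $M_k$, with labelings $\sigma_k$, and $\ell$-homomorphisms $f_k\colon P_k\to P_{k+1}$ lifting $\varphi_k$. Let $G$ be the direct limit, a countable $\ell$-group, with maps $\rho_k\colon P_k\to G$. For $x\in P_k$ put $\mu_k(x)=\psi_k\sigma_k(x)\in S$. Then $\mu_{k+1}f_k=\psi_{k+1}\varphi_k\sigma_k=\mu_k$. We claim that for $x,y\in P_k$,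
\begin{equation}\label{eq:limit}
\rho_k(x)\in\langle\rho_k(y)\rangle\iff\mu_k(x)\le\mu_k(y).
\end{equation}

If the left side holds, then $|\rho_k(x)|\le\prod_mg_m|\rho_k(y)|g_m^{-1}$ for finitely many $g_m\in G$. An inequality $p\le q$ is the equation $p\vee q=q$, so this one already holds in some $P_l$, $l\ge k$, for the images $x',y'$ of $x,y$ and preimages of the $g_m$. Then $\sigma_l(x')\subseteq\sigma_l(y')$, and applying $\psi_l$ gives $\mu_k(x)=\mu_l(x')\le\mu_l(y')=\mu_k(y)$. Conversely, if $\mu_k(x)\le\mu_k(y)$, Lemma~\ref{lem:sequence} gives $\varphi_k\sigma_k(x)\subseteq\varphi_k\sigma_k(y)$, that is, $\sigma_{k+1}(f_k(x))\subseteq\sigma_{k+1}(f_k(y))$. So $|f_k(x)|$ is below a product of conjugates of $|f_k(y)|$, and $\rho_{k+1}$ carries this inequality to $G$.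

Any two elements of $G$ come from a common $P_k$. By \eqref{eq:limit}, $\rho_k(x)=\rho_k(y)$ implies $\mu_k(x)=\mu_k(y)$, so $\mu(\rho_k(x))=\mu_k(x)$ defines a map $\mu\colon G\to S$. It is onto because the $\sigma_k$ are onto and the images of the $\psi_k$ cover $S$, and it is a labeling by \eqref{eq:limit}.
\end{proof}

\section{Three conjugators on a line}\label{sec:line}

In Example~\ref{ex:collapse} a conjugator carries the support of one element over the support of a disjoint one. On a chain such a conjugator cannot jump: it moves every point of the interval it crosses. If it must also fix the supports of other elements, these have to lie outside that interval. An element can have one such partner on its left and one on its right, but not a third.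

\begin{lemma}\label{lem:key}
Let $H$ be an $\ell$-group and $a_1,a_2,a_3,a_4\in H^+$ with $a_1\wedge a_u=1$ for $u=2,3,4$. Suppose that for each $u\in\{2,3,4\}$ there are finitely many $y_{u,1},\dots,y_{u,n_u}\in H$ with
\[
a_1\le\prod_ky_{u,k}\,a_u\,y_{u,k}^{-1}\qquad\text{and}\qquad|y_{u,k}|\wedge a_w=1\ \text{ for all $k$ and all }w\in\{2,3,4\}\setminus\{u\}.
\]
Then $a_1=1$.
\end{lemma}

\begin{proof}
Let $H\le\mathrm{Aut}(\Omega)$ by Theorem~\ref{thm:holland}. Suppose $a_1\ne1$ and pick $\xi$ with $a_1\xi>\xi$. Fix $u\in\{2,3,4\}$. The product lies above $a_1$, so it moves $\xi$, and therefore some factor $ya_uy^{-1}$ with $y=y_{u,k}$ moves $\xi$. Put $\zeta_u=y^{-1}\xi$; then $\zeta_u\in\operatorname{supp}a_u$. Since $\xi\in\operatorname{supp}a_1$ and $a_1\wedge a_u=1$, (S2) gives $\zeta_u\ne\xi$.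

Let $J_u$ be the closed interval with endpoints $\xi$ and $\zeta_u$. We claim that $y$ moves every $\tau\in J_u$. Suppose $y\tau=\tau$. Then $y^{-1}$ preserves each of the sets $\{\eta:\eta<\tau\}$, $\{\tau\}$, $\{\eta:\eta>\tau\}$, so $\xi$ and $\zeta_u=y^{-1}\xi$ lie in the same one. As $\tau$ lies between them, this forces $\xi=\tau=\zeta_u$, which is false. Thus $J_u\subseteq\operatorname{supp}y=\operatorname{supp}|y|$ by (S1), and (S2) gives
\[
J_u\cap\operatorname{supp}a_w=\varnothing\qquad\text{for }w\in\{2,3,4\}\setminus\{u\}.
\]

Two of the three points $\zeta_2,\zeta_3,\zeta_4$, all different from $\xi$, lie on the same side of $\xi$. Naming the nearer one (or either, if they coincide) $\zeta_u$ and the other $\zeta_w$, we have $u\ne w$ and $\zeta_u\in J_w\cap\operatorname{supp}a_u$. This contradicts the displayed statement with $u$ and $w$ exchanged.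
\end{proof}

Each hypothesis is needed. Without $a_1\wedge a_u=1$, take all four elements equal to some $a>1$ and all conjugators equal to $1$. Without the condition on $|y_{u,k}|$, take four elements $>1$ with pairwise disjoint supports in the simple group $\Gamma$ of Lemma~\ref{lem:simple}. The next example shows that two partners are not enough.

\begin{example}\label{ex:two}
In $\mathrm{Aut}(\mathbb Q)$ describe a map by its nodes, linear between them and the identity outside. Let $a_1$ have nodes $0\mapsto0$, $\frac13\mapsto\frac23$, $1\mapsto1$; let $y_2$ have nodes $-4\mapsto-4$, $-3\mapsto0$, $-2\mapsto1$, $2\mapsto2$; and let $y_3$ have nodes $-1\mapsto-1$, $3\mapsto0$, $4\mapsto1$, $5\mapsto5$. Put $a_u=y_u^{-1}a_1y_u$ for $u=2,3$, so that $a_1=y_ua_uy_u^{-1}$. The supports of $a_1,a_2,a_3,y_2,y_3$ are the rational points of $(0,1)$, $(-3,-2)$, $(3,4)$, $(-4,2)$, $(-1,5)$; see Figure~\ref{fig:two}. By (S1) and (S2), $a_1\wedge a_2=a_1\wedge a_3=1$ and $|y_2|\wedge a_3=|y_3|\wedge a_2=1$, while $a_1\ne1$.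
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (-4.6,0) -- (5.6,0);
\foreach \x in {-4,...,5} \draw (\x,0.06) -- (\x,-0.06) node[below] {\small $\x$};
\draw[line width=2.5pt] (-3,0.3) -- (-2,0.3) node[midway,above] {$a_2$};
\draw[line width=2.5pt] (0,0.3) -- (1,0.3) node[midway,above] {$a_1$};
\draw[line width=2.5pt] (3,0.3) -- (4,0.3) node[midway,above] {$a_3$};
\draw[thick] (-4,1.05) -- (2,1.05) node[pos=0.25,above] {$y_2$};
\draw[thick] (-1,1.35) -- (5,1.35) node[pos=0.75,above] {$y_3$};
\end{tikzpicture}
\caption{Supports of five automorphisms of $\mathbb Q$. The map $y_2$ conjugates $a_2$ to $a_1$ and fixes the support of $a_3$ pointwise; $y_3$ conjugates $a_3$ to $a_1$ and fixes the support of $a_2$ pointwise. This is possible because $a_2$ and $a_3$ lie on opposite sides of $a_1$; no third side is left for an element $a_4$.}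
\label{fig:two}
\end{figure}

\section{A finite diagram without a lifting}\label{sec:diagram}

Lemma~\ref{lem:key} speaks about elements, whereas a labeling sees only the ideals they generate. We must force the hypotheses of the lemma from labels alone. The relation $a_1\wedge a_u=1$ holds where the labels are disjoint, and $a_1\in\langle a_u\rangle$ holds where the labels agree. The delicate point is the condition on the conjugators. It comes for free when the group splits as a direct product with $a_1,a_u$ in one factor and the remaining $a_w$ in the other.

\begin{lemma}\label{lem:split}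
Let $\lambda$ be a labeling of an $\ell$-group $A$ by $\mathcal P(\{C,C'\})$, where $C\ne C'$, and let $a,b\in A^+$ with $\lambda(a)=\lambda(b)=\{C\}$. Then there are finitely many $y_k\in A$ such that $a\le\prod_ky_kby_k^{-1}$ and $|y_k|\wedge c=1$ for all $k$ and all $c\in A^+$ with $\lambda(c)\subseteq\{C'\}$.
\end{lemma}

\begin{proof}
By (L4), $B=\{g:\lambda(g)\subseteq\{C\}\}$ and $B'=\{g:\lambda(g)\subseteq\{C'\}\}$ are $\ell$-ideals, and $B\cap B'=\{1\}$ by (L1). A commutator of an element of $B$ with an element of $B'$ lies in both normal subgroups, so $B$ and $B'$ commute elementwise. Choose $b'\in A^+$ with $\lambda(b')=\{C'\}$. By (L3), $\lambda(b\vee b')$ is the top label, so $A=\langle b\vee b'\rangle=B\vee B'=BB'$ by Lemma~\ref{lem:ideals}(iv).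

Since $\lambda(a)=\lambda(b)$, we have $a\le\prod_kg_kbg_k^{-1}$ for finitely many $g_k\in A$. Write $g_k=y_ky_k'$ with $y_k\in B$, $y_k'\in B'$. As $y_k'$ commutes with $b\in B$, we get $g_kbg_k^{-1}=y_kby_k^{-1}$. If $c\in B'$ and $c\ge1$, then $1\le|y_k|\wedge c\le|y_k|,c$, so $|y_k|\wedge c\in B\cap B'=\{1\}$ by convexity.
\end{proof}

So we need, for each $u\in\{2,3,4\}$, a stage at which $1$ and $u$ are identified and separated from the other two indices. Let $V=\{1,2,3,4\}$, with the three partitions
\[
\pi_1=12\,|\,34,\qquad\pi_2=13\,|\,24,\qquad\pi_3=14\,|\,23.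
\]
The block of $\pi_i$ containing $1$ is $\{1,i+1\}$. Consider the direct image maps under the surjections $V\to V/\pi_i\to\{*\}$:
\begin{equation}\label{eq:diagram}
\mathcal P(V)\xrightarrow{\ \varphi_i\ }\mathcal P(V/\pi_i)\xrightarrow{\ \chi_i\ }\mathcal P(\{*\})\qquad(i=1,2,3).
\end{equation}
Direct image maps preserve $\varnothing$ and unions. The five semilattices and six maps form a commutative diagram: each $\chi_i\varphi_i$ sends every nonempty set to $\{*\}$.

\begin{proposition}\label{prop:diagram}
There are no $\ell$-groups $A_0$, $A_i$ $(i=1,2,3)$ and $A_\infty$, with labelings by $\mathcal P(V)$, $\mathcal P(V/\pi_i)$ and $\mathcal P(\{*\})$, together with $\ell$-homomorphisms $\alpha_i\colon A_0\to A_i$ lifting $\varphi_i$ and $\beta_i\colon A_i\to A_\infty$ lifting $\chi_i$, such that $\beta_1\alpha_1=\beta_2\alpha_2=\beta_3\alpha_3$.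
\end{proposition}

\begin{proof}
Suppose they exist, and let $\gamma=\beta_i\alpha_i$. Choose $a_v\in A_0^+$ with label $\{v\}$ for $v\in V$. For $u=2,3,4$ the label of $a_1\wedge a_u$ lies in $\{1\}\cap\{u\}=\varnothing$, so $a_1\wedge a_u=1$ and $\gamma(a_1)\wedge\gamma(a_u)=1$. Fix $i$, put $u=i+1$ and $C=\{1,u\}$, and let $C'$ be the other block of $\pi_i$. In $A_i$ the elements $\alpha_i(a_1),\alpha_i(a_u)$ have label $\{C\}$, and the $\alpha_i(a_w)$ with $w\in C'$ have label $\{C'\}$. Lemma~\ref{lem:split} gives $y_k\in A_i$ with $\alpha_i(a_1)\le\prod_ky_k\alpha_i(a_u)y_k^{-1}$ and $|y_k|\wedge\alpha_i(a_w)=1$ for $w\in C'$. Applying $\beta_i$ for $i=1,2,3$, we obtain the hypotheses of Lemma~\ref{lem:key} for $\gamma(a_1),\dots,\gamma(a_4)$ in $A_\infty$. Hence $\gamma(a_1)=1$, although its label is $\{*\}$.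
\end{proof}

Commutativity makes the three families of relations refer to the same four elements of $A_\infty$, and it is the only obstruction. Indeed, Lemma~\ref{lem:arrow} provides countable $A_0,\dots,A_3$ and lifts $\alpha_i$, and an embedding of $A_1\times A_2\times A_3$ into a simple $\ell$-group restricts to injective maps $\beta_i$, which lift the $\chi_i$.

What matters for the sequel is how little of the homomorphisms the proof used. They served only to carry finitely many relations to $A_\infty$: three from $A_0$ and finitely many from each $A_i$.

\section{The semilattice $S_\kappa$}\label{sec:S}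

Proposition~\ref{prop:diagram} concerns a diagram, and Theorem~\ref{thm:main} concerns one semilattice, represented by one group $G$. We build a semilattice that has many copies of each vertex of \eqref{eq:diagram} as quotients, so that the corresponding quotients of $G$ play the roles of $A_0,A_i,A_\infty$. There will be no homomorphisms between these quotients. Instead, every element of the semilattice will depend on finitely many parameters and follow the maps of the diagram away from them. With enough parameters, finitely many relations can then be transported as if the homomorphisms existed.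

Let $\kappa$ be an infinite cardinal and $E=E_1\sqcup E_2\sqcup E_3$ with $|E_i|=\kappa$. Let $X$ be the set of all $Z\subseteq E$ with $|Z\cap E_i|\le1$ for $i=1,2,3$. The sets $\varnothing$, $\{e\}$ and $\{e_1,e_2,e_3\}$ will index the copies of the vertices; the two-element sets are included so that $X$ is closed under subsets, which \eqref{eq:support} below requires. For $Z\in X$ let $V_Z$ be the quotient of $V$ by the join of the $\pi_i$ with $Z\cap E_i\ne\varnothing$. The join of two different $\pi_i$ is the one-block partition, so
\[
V_\varnothing=V,\qquad V_{\{e\}}=V/\pi_i\ \ (e\in E_i),\qquad|V_Z|=1\ \ (|Z|\ge2).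
\]
For $Y\subseteq Z$ in $X$ let $\varphi_{Y,Z}\colon\mathcal P(V_Y)\to\mathcal P(V_Z)$ be the direct image map under the canonical surjection $V_Y\to V_Z$. These maps preserve $\varnothing$ and unions, $\varphi_{Z,Z}$ is the identity, and $\varphi_{Z,Z'}\varphi_{Y,Z}=\varphi_{Y,Z'}$.

\begin{definition}\label{def:S}
Let $f=(f(Z))_{Z\in X}$ be a family with $f(Z)\subseteq V_Z$. A finite set $F\subseteq E$ \emph{supports} $f$ if
\begin{equation}\label{eq:support}
f(Z)=\varphi_{Z\cap F,\,Z}\bigl(f(Z\cap F)\bigr)\qquad\text{for all }Z\in X.
\end{equation}
Let $S_F$ be the set of families supported by $F$, and let $S_\kappa$ be the union of the $S_F$ over all finite $F\subseteq E$, ordered componentwise.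
\end{definition}

\begin{lemma}\label{lem:S}
\begin{itemize}
\item[(i)] If $F\subseteq F'$ are finite, then $S_F\subseteq S_{F'}$.
\item[(ii)] Each $S_F$ is closed under componentwise union, and restriction to the $Z\in X$ with $Z\subseteq F$ is an isomorphism of $(\vee,0)$-semilattices
\[
S_F\cong\prod_{Z\in X,\ Z\subseteq F}\mathcal P(V_Z).
\]
\item[(iii)] $S_\kappa$ is a distributive $(\vee,0)$-semilattice under componentwise union, it has a top element, and $|S_\kappa|=\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $f\in S_F$ and $Z\in X$. Applying \eqref{eq:support} to $Z\cap F'$ gives $f(Z\cap F')=\varphi_{Z\cap F,Z\cap F'}f(Z\cap F)$, hence $\varphi_{Z\cap F',Z}f(Z\cap F')=\varphi_{Z\cap F,Z}f(Z\cap F)=f(Z)$.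

(ii) The maps $\varphi_{Z\cap F,Z}$ preserve $\varnothing$ and unions, so $S_F$ contains the family of empty sets and is closed under unions. For $Z\subseteq F$ condition \eqref{eq:support} is void, and for the other $Z$ it defines $f(Z)$. So arbitrary values on the $Z\subseteq F$ extend uniquely, and restriction is a bijection that preserves unions.

(iii) By (i) finitely many elements lie in a common $S_F$, so $S_\kappa$ is closed under unions. If $c\le a\vee b$, take $F$ with $a,b,c\in S_F$. By (ii), $S_F$ is a finite Boolean lattice, and $c=a'\vee b'$ where $a',b'$ are the meets of $c$ with $a,b$ in $S_F$. The family $Z\mapsto V_Z$ is supported by $\varnothing$, because the maps $V\to V_Z$ are onto, and it is the top element. There are $\kappa$ finite sets $F$ and each $S_F$ is finite, so $|S_\kappa|\le\kappa$. For $e\in E$ let $f_e\in S_{\{e\}}$ be given by $f_e(\varnothing)=\varnothing$ and $f_e(\{e\})=V_{\{e\}}$. For $e'\ne e$, \eqref{eq:support} gives $f_{e'}(\{e\})=\varnothing\ne f_e(\{e\})$, so these $\kappa$ elements are distinct.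
\end{proof}

For $v\in V$ let $p_v\in S_\varnothing$ be given by $p_v(\varnothing)=\{v\}$. Then $p_v(Z)$ is the singleton of the class of $v$ in $V_Z$, for every $Z\in X$.

\begin{example}\label{ex:nomeet}
For $e\in E_1$, the inclusion $S_\varnothing\subseteq S_{\{e\}}$ is the map $\mathcal P(V)\to\mathcal P(V)\times\mathcal P(V/\pi_1)$, $W\mapsto(W,\varphi_1(W))$. It does not preserve meets: with $C=\{1,2\}$, the meet of $p_1$ and $p_2$ is $0$ in $S_\varnothing$ and $(\varnothing,\{C\})$ in $S_{\{e\}}$. In $S_\kappa$ the elements $p_1,p_2$ have no meet. A lower bound $q$ has $q(\varnothing)=\varnothing$, so $q(\{e\})=\varnothing$ for every $e\in E_1$ outside a finite support of $q$, and then $q$ is not above the lower bound $(\varnothing,\{C\})\in S_{\{e\}}$. Thus, if $a_1,a_2\ge1$ are labeled $p_1,p_2$, the label of $a_1\wedge a_2$ vanishes at $\{e\}$ for all but finitely many $e\in E_1$, although the labels of $a_1$ and $a_2$ agree there.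
\end{example}

\section{$S_\kappa$ is not representable for uncountable $\kappa$}\label{sec:proof}

\begin{proposition}\label{prop:negative}
If $\kappa\ge\aleph_1$, then $S_\kappa\not\cong\mathrm{Id}_cG$ for every $\ell$-group $G$.
\end{proposition}

Suppose that $g\mapsto[g]$ is a labeling of an $\ell$-group $G$ by $S_\kappa$. For $Z\in X$ and $W\subseteq V_Z$ the set $\{f\in S_\kappa:f(Z)\subseteq W\}$ is an ideal, so $\{g\in G:[g](Z)\subseteq W\}$ is an $\ell$-ideal by (L4). Put
\[
N_Z=\{g\in G:[g](Z)=\varnothing\},\qquad G_Z=G/N_Z,
\]
and let bars denote images in the quotient under discussion. First we check that these quotients represent the vertices of the diagram.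

\begin{lemma}\label{lem:fiber}
For $Z\in X$, the map $\bar g\mapsto[g](Z)$ is a well-defined labeling of $G_Z$ by $\mathcal P(V_Z)$.
\end{lemma}

\begin{proof}
We show that $\bar x\in\langle\bar y\rangle$ if and only if $[x](Z)\subseteq[y](Z)$, for $x,y\in G$. This also proves that the map is well defined, since $\bar x=\bar y$ gives both inclusions. The map is onto by Lemma~\ref{lem:S}(ii) with $F=Z$.

Let $\bar x\in\langle\bar y\rangle$. The $\ell$-ideal $M=\{g:[g](Z)\subseteq[y](Z)\}$ contains $y$ and $N_Z$. Its image in $G_Z$ is an $\ell$-ideal by Lemma~\ref{lem:ideals}(iv), so it contains $\bar x$, and $x\in MN_Z=M$.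

Conversely, let $[x](Z)\subseteq[y](Z)$. Choose a finite $F\supseteq Z$ supporting $[x]$ and $[y]$. Because $S_F$ is the full product in Lemma~\ref{lem:S}(ii), there is $h\in S_F$ with $h(Z)=\varnothing$ and $h(Z')=V_{Z'}$ for all other $Z'\in X$ with $Z'\subseteq F$. Comparing the coordinates $Z'\subseteq F$ gives $[x]\le[y]\vee h$. Choose $t\in G^+$ with $[t]=h$; then $t\in N_Z$, and $[x]\le[\,|y|\vee t\,]$ by (L1) and (L3). So $|x|$ is below a product of conjugates of $|y|\vee t$. In $G_Z$ the image of $|y|\vee t$ is $|\bar y|\vee1=|\bar y|$, and therefore $\bar x\in\langle\bar y\rangle$.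
\end{proof}

A homomorphism $G_Y\to G_Z$ for $Y\subseteq Z$, compatible with the projections, would need $N_Y\subseteq N_Z$. This fails when $Y\ne Z$: for $e\in Z\setminus Y$, the element $f_e$ from the proof of Lemma~\ref{lem:S} has $f_e(Y)=\varnothing$ and $f_e(Z)=V_Z$. Condition \eqref{eq:support} supplies the following substitute, one element at a time.
\begin{itemize}
\item[(T)] If $g\in N_Y$, $F$ supports $[g]$, $Z\in X$ and $Z\cap F=Y$, then $g\in N_Z$, because $[g](Z)=\varphi_{Y,Z}([g](Y))=\varphi_{Y,Z}(\varnothing)=\varnothing$.
\end{itemize}
Every relation we need can be written in the form $\bar g=1$. So we shall attach a finite set $F_0$ to the relations holding in $G_\varnothing$ and a finite set $F(e)$ to those holding in $G_{\{e\}}$, and we need $Z=\{e_1,e_2,e_3\}$ that misses $F_0$ and meets $F(e_i)$ only in $e_i$. This is the one place where uncountability enters. It suffices because each $F(e)$ depends on a single element $e$.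

\begin{lemma}\label{lem:free}
Let $E_1,E_2,E_3$ be pairwise disjoint uncountable sets with union $E$, and let $F_0$ and $F(e)$ $(e\in E)$ be finite subsets of $E$. Then there are $e_i\in E_i\setminus F_0$ $(i=1,2,3)$ with $e_j\notin F(e_i)$ whenever $i\ne j$.
\end{lemma}

\begin{proof}
Choosing $e_1,e_2,e_3$ in this order, one can avoid the sets attached to earlier elements, but not keep earlier elements out of later sets. So we first fix infinite sets of candidates and select from them in reverse order. Choose successively
\begin{itemize}
\item $T_1\subseteq E_1\setminus F_0$, countably infinite;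
\item $T_2\subseteq E_2\setminus\bigl(F_0\cup\bigcup_{e\in T_1}F(e)\bigr)$, countably infinite;
\item $e_3\in E_3\setminus\bigl(F_0\cup\bigcup_{e\in T_1\cup T_2}F(e)\bigr)$;
\item $e_2\in T_2\setminus F(e_3)$;
\item $e_1\in T_1\setminus\bigl(F(e_2)\cup F(e_3)\bigr)$.
\end{itemize}
The second and third steps remove a countable set from an uncountable one; the others remove a finite set from an infinite one. Now $e_2\notin F(e_1)$ by the second step, $e_3\notin F(e_1)\cup F(e_2)$ by the third, $e_2\notin F(e_3)$ by the fourth, and $e_1\notin F(e_2)\cup F(e_3)$ by the fifth.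
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:negative}]
Keep the labeling and the notation above, and choose $a_v\in G^+$ with $[a_v]=p_v$ for $v\in V$. These four elements are fixed in $G$, so their images in all quotients come from a common source; this replaces the commutativity in Proposition~\ref{prop:diagram}.

\emph{Relations at $\varnothing$.} For $u=2,3,4$, (L2) gives $[a_1\wedge a_u](\varnothing)\subseteq\{1\}\cap\{u\}=\varnothing$, so $a_1\wedge a_u\in N_\varnothing$. Let the finite set $F_0$ support $[a_1\wedge a_2]$, $[a_1\wedge a_3]$ and $[a_1\wedge a_4]$.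

\emph{Relations at $\{e\}$.} Let $e\in E_i$, put $u=i+1$ and $C=\{1,u\}$, and let $C'=\{2,3,4\}\setminus\{u\}$ be the other block of $\pi_i$. By Lemma~\ref{lem:fiber}, $G_{\{e\}}$ is labeled by $\mathcal P(\{C,C'\})$, the elements $\bar a_1,\bar a_u$ have label $\{C\}$, and the $\bar a_w$ with $w\in C'$ have label $\{C'\}$. Lemma~\ref{lem:split} gives finitely many $y_{e,k}\in G$ such that in $G_{\{e\}}$ we have $\bar a_1\le\prod_k\bar y_{e,k}\bar a_u\bar y_{e,k}^{-1}$ and $|\bar y_{e,k}|\wedge\bar a_w=1$ for $w\in C'$. Put
\[
r_e=1\vee a_1\Bigl(\prod_ky_{e,k}\,a_u\,y_{e,k}^{-1}\Bigr)^{-1},\qquad s_{e,k,w}=|y_{e,k}|\wedge a_w\quad(w\in C').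
\]
In any $\ell$-group, $p\le q$ is equivalent to $1\vee pq^{-1}=1$. So in any quotient $G_Z$ the inequality holds if and only if $r_e\in N_Z$, and the disjointness relations hold if and only if all $s_{e,k,w}$ lie in $N_Z$. In particular these finitely many elements lie in $N_{\{e\}}$. By Lemma~\ref{lem:S}(i) there is a finite set $F(e)$ that contains $e$ and supports $[r_e]$ and all $[s_{e,k,w}]$.

\emph{Transport.} Take $e_1,e_2,e_3$ from Lemma~\ref{lem:free} and put $Z=\{e_1,e_2,e_3\}\in X$. Then $Z\cap F_0=\varnothing$ and $Z\cap F(e_i)=\{e_i\}$. By (T) with $Y=\varnothing$, the elements $a_1\wedge a_u$ lie in $N_Z$, so $\bar a_1\wedge\bar a_u=1$ in $G_Z$ for $u=2,3,4$. By (T) with $Y=\{e_i\}$, the elements $r_{e_i}$ and $s_{e_i,k,w}$ lie in $N_Z$, so in $G_Z$, with $u=i+1$,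
\[
\bar a_1\le\prod_k\bar y_{e_i,k}\,\bar a_u\,\bar y_{e_i,k}^{-1},\qquad|\bar y_{e_i,k}|\wedge\bar a_w=1\ \text{ for }w\in\{2,3,4\}\setminus\{u\}.
\]
As $i$ runs over $1,2,3$, the index $u$ runs over $2,3,4$. Lemma~\ref{lem:key} in $H=G_Z$ gives $\bar a_1=1$, that is, $a_1\in N_Z$. But $[a_1](Z)=p_1(Z)\ne\varnothing$, a contradiction.
\end{proof}

\begin{remark}\label{rem:countable}
The semilattice $S_{\aleph_0}$ is countable and distributive, so it has the form $\mathrm{Id}_cG$ by Proposition~\ref{prop:countable}. Every step above remains valid for it except Lemma~\ref{lem:free}, which fails for countable $E=\{\varepsilon_0,\varepsilon_1,\dots\}$: if $F(\varepsilon_n)=\{\varepsilon_0,\dots,\varepsilon_n\}$, then of any two elements one lies in the set attached to the other.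
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:countable} covers $\kappa=\aleph_0$ and the lattices with finitely many compact elements. Let $\kappa\ge\aleph_1$ and let $L$ be the ideal lattice of $S_\kappa$. By Lemma~\ref{lem:S}(iii), $L$ is a distributive algebraic lattice with exactly $\kappa$ compact elements, and its top element $S_\kappa$ is a principal ideal, hence compact. An isomorphism of $L$ with the $\ell$-ideal lattice of an $\ell$-group $G$ would restrict to an isomorphism $S_\kappa\cong\mathrm{Id}_cG$ of the semilattices of compact elements, which Proposition~\ref{prop:negative} excludes. The case $\kappa=\aleph_1$ answers the question of the introduction in the negative.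
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFM}
Bulman-Fleming and McDowell, Proc. Amer. Math. Soc. \textbf{72} (1978), 228--232.

\bibitem{GW}
Goodearl and Wehrung, Algebra Universalis \textbf{45} (2001), 71--102.

\bibitem{Holland}
Holland, Michigan Math. J. \textbf{10} (1963), 399--408.

\bibitem{RTW}
Pavel Ruzicka, Jiri Tuma, Friedrich Wehrung, \emph{Distributive congruence lattices of congruence-permutable algebras}, arXiv:math/0505381 (2005).

\end{thebibliography}
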